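# A compact scattered $S\subset\{0,1\}^{\mathcal N}$ for which $\tilde L(S)$ is not Radon–Nikodým compact

## 1. Scattered sets, fragmenting metrics, and the space $\tilde L(S)$

Throughout, $\mathbb N=\{0,1,2,\dots\}$ and $\mathcal N=\mathbb N^{\mathbb N}$. Finite sequences are indexed from $0$, so $\sigma|_n=(\sigma(0),\dots,\sigma(n-1))$, and $|s|$ is the length of a finite sequence $s$. We write $s<\sigma$ if $s\in\mathbb N^{<\omega}$ is an initial segment of $\sigma\in\mathcal N$, and $\mathcal N_s=\{\sigma\in\mathcal N: s<\sigma\}$. For $\rho\in 2^{<\omega}$ put $[\rho]=\{\epsilon\in 2^\omega:\rho<\epsilon\}$; these sets are the cylinders of $2^\omega$. We write $\mathfrak c=2^{\aleph_0}$, $\chi_A$ for the characteristic function of $A\subset\mathcal N$, and $1_\sigma=\chi_{\{\sigma\}}$. The cubes $\{0,1\}^{\mathcal N}$ and $[0,1]^{\mathcal N}$ carry the product topology. For $A\subset\mathcal N$ put $d_A(x,y)=\sup_{\sigma\in A}|x_\sigma-y_\sigma|$.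

**Definition 1 (derivatives, scattered sets).** For a compact space $S$, let $S'$ be the set of accumulation points of $S$, and $S''=(S')'$, $S'''=(S'')'$. A space is *scattered* if each of its nonempty subsets $T$ has a point isolated in $T$. The *height* in this talk is the least $k$ for which the $k$-th derivative is empty.

If $S'''=\emptyset$, then $S$ is scattered. Indeed, if $T\subset S$ has no isolated point, then $T\subset T'\subset S'$, hence $T\subset T'\subset S''$, hence $T\subset S'''=\emptyset$.

*Example 1.* Let $A\subset\mathcal N$ be infinite and $S=\{0\}\cup\{1_\sigma:\sigma\in A\}$. If $x_\tau=1$, the open set $\{y:y_\tau=1\}$ contains at most one point of $S$, so $x$ is not an accumulation point. A neighborhood of $0$ restricts finitely many coordinates, so it contains all but finitely many $1_\sigma$. Thus the only accumulation point is $0$. So $S$ is closed, $S'=\{0\}$, $S''=\emptyset$, and the height is $2$.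

**Definition 2 (lsc metrics, fragmentation).** Let $K$ be compact and let $d:K\times K\to[0,\infty)$ be a metric on the set $K$; it need not induce the topology. It is *lower semicontinuous* (lsc) if $\{(x,y):d(x,y)>r\}$ is open for each $r$. It *fragments* $K$ if for every nonempty $F\subset K$ and $\delta>0$ some nonempty relatively open subset of $F$ has $d$-diameter at most $\delta$.

We use lower semicontinuity in this form: if $x_k\to x$, $y_k\to y$ and $d(x_k,y_k)\le r$ for all large $k$, then $d(x,y)\le r$.

*Example 2.* (a) The $0$–$1$ metric on a compact $K$ is lsc, because the diagonal is closed. Sets of diameter less than $1$ are singletons or empty, so it fragments $K$ exactly when $K$ is scattered. (b) If $K$ is compact metrizable, a compatible metric is continuous, and small balls show that it fragments $K$. (c) On $2^\omega$ the metric $\sup_j|\epsilon_j-\epsilon'_j|$ is the $0$–$1$ metric. It is lsc and does not fragment $2^\omega$, since every nonempty open set contains two points that differ at some coordinate.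

**Definition 3 (RN and Eberlein compacta).** A Banach space is *Asplund* if each separable subspace has separable dual. A compact space is *Radon–Nikodým (RN) compact* if it is homeomorphic to a weak$^*$ compact subset of the dual of an Asplund space. It is *Eberlein compact* if it is homeomorphic to a weakly compact subset of a Banach space.

We use the following equivalence as our working definition: *$K$ is RN compact if and only if some lsc metric fragments $K$.* By Example 2, scattered compacta and metrizable compacta are RN. Every Eberlein compactum is RN: by the Davis–Figiel–Johnson–Pełczyński theorem it embeds as a weakly compact set in a reflexive space, and a reflexive space is the dual of an Asplund space (its predual is reflexive), with weak topology equal to weak$^*$ topology.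

*Example 3.* On bounded subsets of $c_0(\Gamma)$ the weak topology is the topology of pointwise convergence, because the finitely supported functionals are norm dense in $\ell_1(\Gamma)$. So every bounded, pointwise compact subset of $c_0(\Gamma)$ is Eberlein compact. The set $\{0\}\cup\{e_\gamma:\gamma\in\Gamma\}$ is one, and for $\Gamma=A$ it is homeomorphic to the $S$ of Example 1.

**Definition 4 (the space $\tilde L(S)$).** For compact $S\subset\{0,1\}^{\mathcal N}$ let $L(S)$ be the closure in $[0,1]^{\mathcal N}$ of the convex hull of $S$, and
$$\tilde L(S)=\bigcap_{s\in\mathbb N^{<\omega}}\bigl\{x\in[0,1]^{\mathcal N}:\ \exists y\in L(S)\ \ d_{\mathcal N_s}(x,y)\le 2^{-|s|}\bigr\}.$$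

So $x\in\tilde L(S)$ means that on each $\mathcal N_s$ the function $x$ is uniformly $2^{-|s|}$-close to some element of $L(S)$, and this element may depend on $s$. Each set in the intersection is the projection to the first factor of the compact set $\{(x,y):y\in L(S),\ |x_\sigma-y_\sigma|\le 2^{-|s|}\text{ for }\sigma\in\mathcal N_s\}$. Hence $\tilde L(S)$ is compact. Taking $y=x$ gives $L(S)\subset\tilde L(S)$.

*Example 4.* Let $S=\{0,\chi_A\}$ with $A\subset\mathcal N$ nonempty. Then $L(S)=\{\theta\chi_A:\theta\in[0,1]\}$. A point $x$ lies in $\tilde L(S)$ if and only if for each $s$ there is $\theta_s\in[0,1]$ with $|x_\tau-\theta_s|\le2^{-|s|}$ for $\tau\in A\cap\mathcal N_s$ and $x_\tau\le2^{-|s|}$ for $\tau\in\mathcal N_s\setminus A$. Letting $|s|\to\infty$ along $s<\tau$ in the second condition gives $x=0$ off $A$. The first says that $x$ oscillates by at most $2^{1-|s|}$ on $A\cap\mathcal N_s$ (take $\theta_s$ to be the midpoint of the range). So $\tilde L(S)$ consists of the functions supported on $A$ whose restriction to $A$ has this prescribed modulus of continuity. If $A=\{\sigma\}$, it is the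 segment $\{\theta1_\sigma\}$.

## 2. Radon–Nikodým compactness of $\tilde L(S)$: the problem and two easy cases

The construction and the following problem come from Alexander D. Arvanitakis and Antonio Avilés, "Some examples of continuous images of Radon-Nikodým compact spaces", arXiv:0903.0653 (2009).

*Let $S\subset\{0,1\}^{\mathcal N}$ be a compact scattered space. Is $\tilde L(S)$ RN compact?*

That paper shows that $\tilde L(S)$ is always a continuous image of an RN compact. Two further facts are recalled with the problem: $\tilde L(S)$ is RN compact when the weight of $S$ is less than $\mathfrak b$, and $\tilde L(S)$ is Eberlein compact when $S$ is Eberlein compact. (The weight is the least size of a base; $\mathfrak b$ is the least size of a subset of $\mathbb N^{\mathbb N}$ with no upper bound for eventual domination.)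

**Case $S=\{0,\chi_A\}$.** By Example 4, every $x\in\tilde L(S)$ vanishes off $A$ and is continuous on $A$. Let $A_0\subset A$ be countable and dense in $A$. Restriction to $A_0$ is then a continuous injection of the compact space $\tilde L(S)$ into $[0,1]^{A_0}$, hence an embedding. So $\tilde L(S)$ is metrizable, and therefore RN.

**Case $S=\{0\}\cup\{1_\sigma:\sigma\in\mathcal N\}$.** Here $L(S)=\{x\ge0:\sum_\sigma x_\sigma\le1\}$: the right side is closed and convex and contains $S$, and its finitely supported members are dense in it and are convex combinations of $0$ and points $1_\sigma$. On $\mathcal N_s$ the smallest $y\geq 0$ within $2^{-|s|}$ of $x$ is $(x-2^{-|s|})^+$. So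
$$\tilde L(S)=\Bigl\{x\in[0,1]^{\mathcal N}:\ \sum_{\sigma\in\mathcal N_s}(x_\sigma-2^{-|s|})^+\le1\ \text{ for all }s\Bigr\}.$$
For each $s$, at most $2^{|s|}$ points $\sigma\in\mathcal N_s$ have $x_\sigma>2^{1-|s|}$, as each contributes more than $2^{-|s|}$ to the sum. Choose $c_s\in(0,1]$ such that for each $\delta>0$ only finitely many $s$ have $c_s\ge\delta$. The map
$$x\mapsto\bigl(c_s(x_\sigma-2^{1-|s|})^+\bigr)_{(s,\sigma):\,s<\sigma}$$
takes values in a bounded part of $c_0$ and is continuous for pointwise convergence. It is injective: if $x_\sigma>y_\sigma$, take $s<\sigma$ with $2^{1-|s|}<x_\sigma$. By Example 3, $\tilde L(S)$ is Eberlein, hence RN.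

So a single large $\chi_A$ is harmless, and so are the functions $1_\sigma$ alone. The answer to the question is nevertheless no, and the counterexample combines the two kinds of points.

**Theorem 1.** *In ZFC there is a compact scattered $S\subset\{0,1\}^{\mathcal N}$ with $S'''=\emptyset$ such that no lsc metric fragments $\tilde L(S)$. Hence $\tilde L(S)$ is not RN compact.*

## 3. Cantor sets inside $\tilde L(S)$

This section produces copies of $2^\omega$ in $\tilde L(S)$ on which any fragmenting metric has to act. Fix a function $N:\mathbb N^{<\omega}\to\{1,2,\dots\}$. Until Section 7 we take $N(t)=2^{|t|}$, but the lemmas do not care.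

Let $v\in\{0,1\}^{\mathcal N}$, $t\in\mathbb N^{<\omega}$, $0\le i<N(t)$ and $\epsilon\in2^\omega$. Define $x^\epsilon_{v,t,i}=m\cdot v$ (pointwise product), where
$$m(\tau)=\begin{cases}(i+\epsilon_j)/N(t), & \tau\in\mathcal N_{t^\frown j},\ j\in\mathbb N,\\ i/N(t), & \tau\notin\mathcal N_t.\end{cases}$$
In words: start from the multiple $\frac{i}{N(t)}v$, and on each of the infinitely many pieces $\mathcal N_{t^\frown j}$ of $\mathcal N_t$ decide independently, by the bit $\epsilon_j$, whether to move up to $\frac{i+1}{N(t)}v$. For $t=\emptyset$, $N(\emptyset)=1$ and $i=0$, the point is $v$ restricted to the union of those $\mathcal N_{(j)}$ with $\epsilon_j=1$.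

**Lemma 1.** (a) *For every $s\in\mathbb N^{<\omega}$ there is $\theta\in[0,1]$ such that $d_{\mathcal N_s}(x^\epsilon_{v,t,i},\theta v)\le 1/N(t)$ if $s$ is an initial segment of $t$ (including $s=t$), and $d_{\mathcal N_s}(x^\epsilon_{v,t,i},\theta v)=0$ otherwise. Consequently, if $0,v\in S$ and $N(t)=2^{|t|}$, then $x^\epsilon_{v,t,i}\in\tilde L(S)$.*
(b) *The map $\epsilon\mapsto x^\epsilon_{v,t,i}$ is continuous.*
(c) *If $v_k\to1_\sigma$, $t=\sigma|_n$ and $j=\sigma(n)$, then $x^\epsilon_{v_k,t,i}\to\frac{i+\epsilon_j}{N(t)}1_\sigma$ as $k\to\infty$.*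

*Proof.* (a) Both $i/N(t)$ and $(i+1)/N(t)$ lie in $[0,1]$. If $s$ extends some $t^\frown j$, then on $\mathcal N_s$ the point equals $\theta v$ with $\theta=(i+\epsilon_j)/N(t)$. If $s$ and $t$ are incomparable, then $\mathcal N_s\cap\mathcal N_t=\emptyset$, and on $\mathcal N_s$ the point equals $\theta v$ with $\theta=i/N(t)$. If $s$ is an initial segment of $t$, take $\theta=i/N(t)$; the two functions differ by at most $1/N(t)$ everywhere. For the consequence, $\theta v=\theta v+(1-\theta)0\in L(S)$, and $1/N(t)=2^{-|t|}\le2^{-|s|}$ when $s$ is an initial segment of $t$.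

(b) Each coordinate of $x^\epsilon_{v,t,i}$ depends on at most one $\epsilon_j$.

(c) The multiplier $m$ depends on $\epsilon,t,i$ and not on $v$, and multiplication by a fixed $m$ is continuous. So $m v_k\to m1_\sigma=m(\sigma)1_\sigma$, and $\sigma\in\mathcal N_{t^\frown j}$. $\square$

**Lemma 2 (stems).** *Let $d$ be a metric fragmenting a set $X\subset[0,1]^{\mathcal N}$ that contains $F=\{x^\epsilon_{v,t,i}:\epsilon\in2^\omega\}$. For every $\delta>0$ there is $\rho\in2^{<\omega}$ with $d(x^\epsilon_{v,t,i},x^{\epsilon'}_{v,t,i})\le\delta$ for all $\epsilon,\epsilon'\in[\rho]$.*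

*Proof.* Some nonempty relatively open $U\subset F$ has $d$-diameter at most $\delta$. By Lemma 1(b) its preimage in $2^\omega$ is open and nonempty, so it contains some $[\rho]$. $\square$

Call such a $\rho$ a *stem*. A stem decides only the bits $\epsilon_j$ with $j<|\rho|$. On $[\rho]$ every bit $\epsilon_j$ with $j\ge|\rho|$ can be changed at a cost of at most $\delta$ in the metric $d$.

## 4. Weighted supremum metrics and the failure of $\sigma$-compactness

To answer the question positively one would try to write down a metric. The plain supremum $d_{\mathcal N}$ is lsc, but on a family $\{x^\epsilon_{v,t,i}\}$ with $v$ not vanishing on any $\mathcal N_{t^\frown j}$ it is $1/N(t)$ times the $0$–$1$ metric of Example 2(c), so it does not fragment. The natural repair is to give small weight to most coordinates: for $w:\mathcal N\to(0,1]$ put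
$$d_w(x,y)=\sup_{\sigma\in\mathcal N}w(\sigma)|x_\sigma-y_\sigma|.$$
This is a supremum of continuous functions, hence lsc, and it is a metric because $w>0$ everywhere. Here is exactly what it needs.

**Observation.** *Let $0,\chi_\Sigma\in S$. If $d_w$ fragments $\tilde L(S)$, then $\Sigma$ is covered by countably many compact subsets of $\mathcal N$.*

*Proof.* For $m\ge1$ put $W_m=\{\sigma\in\Sigma:w(\sigma)\ge1/m\}$. Fix $t$ and suppose that $W_m$ meets $\mathcal N_{t^\frown j}$ for infinitely many $j$. Apply Lemma 2 to $v=\chi_\Sigma$, $i=0$ and some $\delta<\frac1{mN(t)}$ to get a stem $\rho$. Choose $j\ge|\rho|$ and $\sigma\in W_m\cap\mathcal N_{t^\frown j}$, and $\epsilon,\epsilon'\in[\rho]$ that differ at $j$. Then $d_w(x^\epsilon_{v,t,0},x^{\epsilon'}_{v,t,0})\ge w(\sigma)/N(t)\ge\frac1{mN(t)}>\delta$, a contradiction. So for each $t$ only finitely many $j$ occur. Hence there is $g$ with $\sigma(n)\le g(\sigma|_n)$ for all $\sigma\in W_m$ and $n\in\mathbb N$, and $\{\tau:\tau(n)\le g(\tau|_n)\ \forall n\}$ is compact, being the branches of a finitely branching tree. Now $\Sigma=\bigcup_mW_m$. $\square$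

But $\mathcal N$ is not a countable union of compact sets. If $K_m$ is compact, then it is bounded by some $f_m\in\mathbb N^{\mathbb N}$ coordinatewise, and $\sigma(n)=f_n(n)+1$ defines a point outside all $K_m$. So for $\Sigma=\mathcal N$ every weight fails.

This is where weighted suprema stop, but it does not yet say anything about other metrics. For $S=\{0,\chi_{\mathcal N}\}$ the space $\tilde L(S)$ is even metrizable, by Section 2. A metric compatible with that topology need not assign weights to single coordinates, and the points $1_\sigma$ are not in that $\tilde L(S)$, since they are not continuous on $\mathcal N$. To force an *arbitrary* lsc metric to behave like a weighted supremum, we put the points $1_\sigma$ into $S$, as limits of points $v_k\in S$ with large support. Then $d(0,1_\sigma)>0$ plays the role of $w(\sigma)$, and lower semicontinuity carries information from the $v_k$ to $1_\sigma$.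

## 5. Passing a stem to the limit $1_\sigma$

**Lemma 3 (one step of the segment).** *Let $X\subset[0,1]^{\mathcal N}$ and let $d$ be an lsc metric on $X$. Let $v_k\to1_\sigma$, $t=\sigma|_n$, $0\le i<N(t)$, $\delta>0$ and $\rho\in2^{<\omega}$. Assume that all points named below lie in $X$, and that for all large $k$*
$$d(x^\epsilon_{v_k,t,i},x^{\epsilon'}_{v_k,t,i})\le\delta\qquad\text{for all }\epsilon,\epsilon'\in[\rho].$$
*If $\sigma(n)\ge|\rho|$, then $d\bigl(\tfrac{i}{N(t)}1_\sigma,\tfrac{i+1}{N(t)}1_\sigma\bigr)\le\delta$.*

*Proof.* Let $j=\sigma(n)$. Since $j\ge|\rho|$, there are $\epsilon,\epsilon'\in[\rho]$ with $\epsilon_j=0$ and $\epsilon'_j=1$. By Lemma 1(c), $x^\epsilon_{v_k,t,i}\to\frac i{N(t)}1_\sigma$ and $x^{\epsilon'}_{v_k,t,i}\to\frac{i+1}{N(t)}1_\sigma$. Lower semicontinuity gives the claim. $\square$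

**What $\sigma$ must escape.** Suppose, as a model situation, that $d$ fragments $\tilde L(S)$, that $v_k\in S$ and $v_k\to1_\sigma$, and that for all triples $(t,i,p)$ with $i<N(t)$, $p\ge1$ the same stem $\rho(t,i,p)$ works for all large $k$ with tolerance
$$\delta=\frac1{2pN(t)}.$$
Take $p\ge1$, $n=p$ and $t=\sigma|_n$. If $\sigma(n)\ge|\rho(t,i,p)|$ for all $i<N(t)$, then Lemma 3 and the triangle inequality along $0,\frac1{N(t)}1_\sigma,\frac2{N(t)}1_\sigma,\dots,1_\sigma$ give
$$d(0,1_\sigma)\le N(t)\cdot\frac1{2pN(t)}=\frac1{2p}.\tag{1}$$
If this holds for every $p$, then $d(0,1_\sigma)=0$, which is impossible for a metric. So in the model situation any $\sigma$ with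
$$\sigma(n)\ge\max\{|\rho(\sigma|_n,i,p)|:\ 0\le i<N(\sigma|_n),\ 1\le p\le n\}\quad\text{for all }n\ge1$$
yields a contradiction. This is again a point outside a compact set.

The levels $n$ are needed. With $t=\emptyset$ alone, the first value $\sigma(0)$ would have to exceed $|\rho(\emptyset,0,p)|$ for all $p$ at once, and these lengths may be unbounded. At level $n$ we deal only with $p\le n$. The price is the finer tolerance $2^{-n}$ in the definition of $\tilde L(S)$, and cutting the segment $[0,1_\sigma]$ into $N(t)$ steps pays it.

**Too many metrics.** The set $S$ must be fixed before $d$ is known. Index the large-support points as $v_\lambda$, $\lambda\in\Lambda$. A metric $d$ produces stems $\rho_\lambda(t,i,p)$ for all $\lambda$, that is, a function $\bar\rho:\Lambda\to M$, where $M$ is the countable power of $2^{<\omega}$ indexed by the triples. With $|\Lambda|=\mathfrak c$ there are $2^{\mathfrak c}$ such functions and only $\mathfrak c$ coordinates $\sigma$, so we cannot assign a separate $\sigma$ to each $\bar\rho$. But in the model situation only a sequence $(\lambda_k)$ mattered, and only through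 the limit of $\bar\rho(\lambda_k)$. So we list instead the *countable restrictions* of the functions $\bar\rho$. There are only $\mathfrak c$ of these. We need every $\bar\rho$ to have a countable restriction in which convergent sequences abound, and this holds because $M$ is second countable. We take $\Lambda=2^\omega$, so that sequences of indices can also be kept almost disjoint by giving them different limits in $2^\omega$; this is what makes $S$ compact and scattered.

## 6. Proof of Theorem 1

Let $N(t)=2^{|t|}$, $\Lambda=2^\omega$,
$$\Pi=\{(t,i,p):t\in\mathbb N^{<\omega},\ 0\le i<2^{|t|},\ p\ge1\},\qquad M=(2^{<\omega})^\Pi .$$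
The set $\Pi$ is countable, and $M$ carries the product of discrete topologies. So $M$ is second countable and metrizable, and a sequence converges in $M$ if and only if each coordinate is eventually constant, with the limit's coordinate as its eventual value.

**Step 1: countable restrictions rich in convergent sequences.** *This step shows that every $\bar\rho$ leaves a trace on a list of length $\mathfrak c$.*

For a countably infinite $Q\subset\Lambda$ and $\phi:Q\to M$ let $E(Q,\phi)$ be the set of $x\in2^\omega$ for which there is an injective sequence $(q_k)$ in $Q$ such that $q_k\to x$ and $\phi(q_k)$ converges in $M$. Call $(Q,\phi)$ *good* if $|E(Q,\phi)|=\mathfrak c$. For example, if $Q$ is dense in $2^\omega$ and $\phi$ is constant, then $E(Q,\phi)=2^\omega$ and the pair is good. If $Q$ is the range of a convergent injective sequence, then $E(Q,\phi)$ has at most one point and the pair is not good.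

**Lemma 4.** *For every $\bar\rho:\Lambda\to M$ there is a countable $Q\subset\Lambda$ such that $(Q,\bar\rho|_Q)$ is good.* (The proof uses only that the index set $\Pi$ of $M$ is countable.)

*Proof.* The graph $G=\{(\lambda,\bar\rho(\lambda)):\lambda\in\Lambda\}\subset2^\omega\times M$ is second countable and metrizable. Every isolated point of $G$ is itself a member of any base, so $G$ has only countably many isolated points. Choose a countable $Q\subset\Lambda$ such that $D=\{(q,\bar\rho(q)):q\in Q\}$ is dense in $G$.

Let $g=(\lambda,\bar\rho(\lambda))$ be a non-isolated point of $G$, and let $U_0\supset U_1\supset\cdots$ be a neighborhood base at $g$ in $G$. Each $U_k$ is infinite, so $U_k$ with finitely many points removed contains a nonempty open subset of $G$ and meets $D$. Choose inductively $q_k\in Q$ different from $q_0,\dots,q_{k-1}$ with $(q_k,\bar\rho(q_k))\in U_k$. Then $(q_k)$ is injective, $q_k\to\lambda$ and $\bar\rho(q_k)\to\bar\rho(\lambda)$. Hence $Q$ is infinite and $\lambda\in E(Q,\bar\rho|_Q)$. This holds for all but countably many of the $\mathfrak c$ elements $\lambda\in\Lambda$. $\square$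

**Step 2: the induction of length $\mathfrak c$.** *This step chooses, for each good pair, a sequence of indices and a coordinate $\sigma_\alpha$ that escapes the limiting stems.*

There are $\mathfrak c^{\aleph_0}=\mathfrak c$ countably infinite sets $Q\subset\Lambda$, and for each of them $|M|^{\aleph_0}=\mathfrak c$ functions $\phi$. So there are at most $\mathfrak c$ good pairs, and there is at least one. Enumerate all of them, with repetitions allowed, as $\{(Q_\alpha,\phi_\alpha):\alpha<\mathfrak c\}$. By induction on $\alpha<\mathfrak c$ choose:

* a point $x_\alpha\in E(Q_\alpha,\phi_\alpha)\setminus\{x_\beta:\beta<\alpha\}$, which exists because $|E(Q_\alpha,\phi_\alpha)|=\mathfrak c$ and fewer than $\mathfrak c$ points are excluded;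
* an injective sequence $(q^\alpha_k)_k$ in $Q_\alpha$ with $q^\alpha_k\to x_\alpha$ and $\phi_\alpha(q^\alpha_k)\to\rho^\alpha\in M$, which exists by the definition of $E$; put $\Lambda_\alpha=\{q^\alpha_k:k\in\mathbb N\}$;
* a point $\sigma_\alpha\in\mathcal N\setminus\{\sigma_\beta:\beta<\alpha\}$ with $\sigma_\alpha(n)\ge g_\alpha(\sigma_\alpha|_n)$ for all $n$, where
$$g_\alpha(t)=\max\bigl(\{0\}\cup\{|\rho^\alpha(t,i,p)|:0\le i<2^{|t|},\ 1\le p\le|t|\}\bigr).\tag{2}$$

The maximum in (2) is over a finite set. The last choice is possible because $\mathfrak c$ sequences satisfy the inequality: for $z\in2^\omega$ the recursion $\sigma(n)=g_\alpha(\sigma|_n)+z(n)$ defines one, and if $z,z'$ first differ at $n$, the corresponding sequences agree below $n$ and differ at $n$.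

For $\alpha\ne\beta$ the set $\Lambda_\alpha\cap\Lambda_\beta$ is finite. An infinite subset of $\Lambda_\alpha$, listed as a subsequence of $(q_k^\alpha)$, converges to $x_\alpha$, so every neighborhood of $x_\alpha$ contains all but finitely many of its points. The same would hold with $x_\beta$, and $x_\alpha\ne x_\beta$ have disjoint neighborhoods.

**Step 3: the space $S$.** *This step checks that $S$ is compact, scattered and of height at most $3$, and that the required convergences hold.*

For $\lambda\in\Lambda$ let $v_\lambda$ be the characteristic function of $\{\sigma_\alpha:\lambda\in\Lambda_\alpha\}$, and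
$$S=\{0\}\cup\{1_{\sigma_\alpha}:\alpha<\mathfrak c\}\cup\{v_\lambda:\lambda\in\Lambda\}.$$

Let $x\in\{0,1\}^{\mathcal N}$ be an accumulation point of $S$. Suppose $x_\tau=x_{\tau'}=1$ with $\tau\ne\tau'$. The neighborhood $\{y:y_\tau=y_{\tau'}=1\}$ of $x$ contains infinitely many points of $S$. They are nonzero at two coordinates, so each of them is some $v_\lambda$. Thus $\tau=\sigma_\alpha$ and $\tau'=\sigma_\beta$ for some $\alpha\ne\beta$. Since the $\sigma$'s are distinct, each such $\lambda$ lies in $\Lambda_\alpha\cap\Lambda_\beta$. That set is finite, a contradiction. So $x$ takes the value $1$ at most once. If it does, this happens at some $\sigma_\alpha$, since all elements of $S$ vanish at the other coordinates.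

Hence all accumulation points of $S$ lie in $S_1=\{0\}\cup\{1_{\sigma_\alpha}:\alpha<\mathfrak c\}\subset S$. So $S$ is closed in $\{0,1\}^{\mathcal N}$, hence compact, and $S'\subset S_1$. The neighborhood $\{y:y_{\sigma_\alpha}=1\}$ of $1_{\sigma_\alpha}$ meets $S_1$ only in $1_{\sigma_\alpha}$, so $S''\subset\{0\}$ and $S'''=\emptyset$. By the remark after Definition 1, $S$ is scattered.

Moreover, for each $\alpha$,
$$v_{q^\alpha_k}\longrightarrow1_{\sigma_\alpha}\qquad(k\to\infty).\tag{3}$$
At the coordinate $\sigma_\alpha$ the value is always $1$. At $\sigma_\beta$ with $\beta\ne\alpha$ it is $1$ only if $q^\alpha_k\in\Lambda_\alpha\cap\Lambda_\beta$, which happens for finitely many $k$ as the sequence is injective. At all other coordinates it is $0$.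

**Step 4: no lsc metric fragments $K=\tilde L(S)$.** *This step runs the model computation of Section 5 along the sequence prepared for the given metric.*

Suppose $d$ is an lsc metric fragmenting $K$. Write $x^\epsilon_{\lambda,t,i}=x^\epsilon_{v_\lambda,t,i}$; these points lie in $K$ by Lemma 1(a). By Lemma 2, choose for each $\lambda\in\Lambda$ and $(t,i,p)\in\Pi$ a stem $\rho_\lambda(t,i,p)\in2^{<\omega}$ such that
$$d(x^\epsilon_{\lambda,t,i},x^{\epsilon'}_{\lambda,t,i})\le\frac{2^{-|t|}}{2p}\qquad\text{for all }\epsilon,\epsilon'\in[\rho_\lambda(t,i,p)].\tag{4}$$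
This defines $\bar\rho:\Lambda\to M$, $\bar\rho(\lambda)=\rho_\lambda$. By Lemma 4 some restriction $(Q,\bar\rho|_Q)$ is good, so it is $(Q_\alpha,\phi_\alpha)$ for some $\alpha<\mathfrak c$. Write $\sigma=\sigma_\alpha$ and $q_k=q^\alpha_k$. Since $\rho_{q_k}=\phi_\alpha(q_k)\to\rho^\alpha$ in $M$, for each $(t,i,p)\in\Pi$ we have
$$\rho_{q_k}(t,i,p)=\rho^\alpha(t,i,p)\qquad\text{for all large }k.\tag{5}$$

Let $p\ge1$, $n=p$, $t=\sigma|_n$ and $h=2^{-n}$. Let $0\le i<2^n$ and $\rho=\rho^\alpha(t,i,p)$. As $p\le n=|t|$, (2) gives $\sigma(n)\ge g_\alpha(\sigma|_n)\ge|\rho|$. By (4) and (5), for all large $k$ the points $x^\epsilon_{q_k,t,i}$ with $\epsilon\in[\rho]$ are within $h/(2p)$ of each other in $d$. By (3), $v_{q_k}\to1_\sigma$. All points $\theta1_\sigma$ with $\theta\in[0,1]$ lie in $L(S)\subset K$, since $0,1_\sigma\in S$. So Lemma 3 applies and gives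
$$d\bigl(ih1_\sigma,(i+1)h1_\sigma\bigr)\le\frac h{2p}\qquad\text{for every }i<2^n.$$
Adding the $2^n$ inequalities, as in (1), gives $d(0,1_\sigma)\le\frac1{2p}$. Since $p\ge1$ was arbitrary, $d(0,1_\sigma)=0$. But $0\ne1_\sigma$ and $d$ is a metric. This contradiction shows that no lsc metric fragments $\tilde L(S)$, so $\tilde L(S)$ is not RN compact. $\blacksquare$

Note the order of events: $\sigma_\alpha$ was chosen knowing only $\rho^\alpha$, while $d$ appeared afterwards and selected $\alpha$ through the restriction of its stems to a countable set.

## 7. Arbitrary tolerances, and segments in place of convex hulls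

The proof used little about $\tilde L(S)$: only multiples $\theta v$ with $v\in S$ served as approximating elements of $L(S)$, and the number $2^{-|s|}$ entered only through $N$. This gives a stronger statement, with one $S$ for all tolerances.

**Theorem 2.** *For $S\subset\{0,1\}^{\mathcal N}$ let $D(S)=\{\theta x:\theta\in[0,1],\ x\in S\}$, and for $\eta:\mathbb N^{<\omega}\to(0,1]$ let*
$$\tilde D_\eta(S)=\bigcap_s\bigl\{x\in[0,1]^{\mathcal N}:\exists y\in D(S)\ \ d_{\mathcal N_s}(x,y)\le\eta(s)\bigr\}.$$
*There is a single compact scattered $S\ni0$ with $S'''=\emptyset$ such that, for every $\eta:\mathbb N^{<\omega}\to(0,1]$, no compact $X$ with $\tilde D_\eta(S)\subset X\subset[0,1]^{\mathcal N}$ is RN compact. In particular the set $\tilde L_\eta(S)$, obtained by replacing $2^{-n}$ with $\eta(s)$ in the definition of $\tilde L(S)$, is non-RN for every $\eta$.*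

*Proof.* **Construction of $S$.** *The tolerance is now unknown in advance, so we list it together with the good pairs.* Let
$$\Pi=\{(t,i,p):t\in\mathbb N^{<\omega},\ i\in\mathbb N,\ p\ge1\},\qquad M=(2^{<\omega})^\Pi.$$
Again $\Pi$ is countable, so the definition of good pairs makes sense and Lemma 4 holds with the same proof. There are $\mathfrak c$ functions $\mathbb N^{<\omega}\to\{1,2,\dots\}$. So we can enumerate as $(Q_\alpha,\phi_\alpha,N_\alpha)_{\alpha<\mathfrak c}$ all triples with $(Q_\alpha,\phi_\alpha)$ good and $N_\alpha:\mathbb N^{<\omega}\to\{1,2,\dots\}$ arbitrary. Choose $x_\alpha$, $(q^\alpha_k)$, $\rho^\alpha$, $\Lambda_\alpha$ and $\sigma_\alpha$ as in Step 2, with (2) replaced by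
$$g_\alpha(t)=\max\bigl(\{0\}\cup\{|\rho^\alpha(t,i,p)|:0\le i<N_\alpha(t),\ 1\le p\le|t|\}\bigr),\tag{6}$$
again a maximum over a finite set. Every choice is possible for the reason given there. Define $S$ as in Step 3. That step used only that the $\sigma_\alpha$ are distinct, that the sequences $(q^\alpha_k)$ are injective, and that the sets $\Lambda_\alpha$ are almost disjoint. So $S$ is compact and scattered, $0\in S$, $S'''=\emptyset$, and (3) holds.

**Cantor families for a given $\eta$.** *This places the families inside $\tilde D_\eta(S)$.* Given $\eta$, choose $N(t)\in\{1,2,\dots\}$ with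
$$\frac1{N(t)}\le\min\{\eta(s):s\text{ an initial segment of }t,\ s=t\text{ allowed}\}.$$
Form $x^\epsilon_{\lambda,t,i}=x^\epsilon_{v_\lambda,t,i}$ for $i<N(t)$ with this $N$. By Lemma 1(a), for each $s$ there is $\theta v_\lambda\in D(S)$ within $1/N(t)\le\eta(s)$ of it on $\mathcal N_s$ if $s$ is an initial segment of $t$, and equal to it on $\mathcal N_s$ otherwise. So $x^\epsilon_{\lambda,t,i}\in\tilde D_\eta(S)$. Also $\theta1_{\sigma_\alpha}\in D(S)\subset\tilde D_\eta(S)$ for all $\theta\in[0,1]$.

**Contradiction.** *This repeats Step 4 with the new $N$.* Let $X$ be compact with $\tilde D_\eta(S)\subset X\subset[0,1]^{\mathcal N}$, and suppose that $d$ is an lsc metric fragmenting $X$. For $i<N(t)$ choose by Lemma 2 a stem $\rho_\lambda(t,i,p)$ for the family $(x^\epsilon_{\lambda,t,i})_\epsilon$ and $\delta=\frac1{2pN(t)}$. For $i\ge N(t)$ put $\rho_\lambda(t,i,p)=\emptyset$. This defines $\bar\rho:\Lambda\to M$. By Lemma 4 and the enumeration there is $\alpha$ with $\phi_\alpha=\bar\rho|_{Q_\alpha}$ and $N_\alpha=N$. Write $\sigma=\sigma_\alpha$ and $q_k=q_k^\alpha$; then (5) holds. Let $p\ge1$, $n=p$,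 $t=\sigma|_n$ and $i<N(t)=N_\alpha(t)$. By (6), $\sigma(n)\ge|\rho^\alpha(t,i,p)|$. By Lemma 3, applied to $v_{q_k}\to1_\sigma$ and $\rho=\rho^\alpha(t,i,p)$,
$$d\bigl(\tfrac i{N(t)}1_\sigma,\tfrac{i+1}{N(t)}1_\sigma\bigr)\le\frac1{2pN(t)}.$$
Summing over $i<N(t)$ gives $d(0,1_\sigma)\le\frac1{2p}$ for every $p\ge1$. So $d(0,1_\sigma)=0$, a contradiction.

**The sets $\tilde L_\eta(S)$.** Since $0\in S$, we have $D(S)\subset L(S)$ and so $\tilde D_\eta(S)\subset\tilde L_\eta(S)$. The projection argument after Definition 4, with $\eta(s)$ for $2^{-|s|}$, shows that $\tilde L_\eta(S)$ is compact. So $X=\tilde L_\eta(S)$ is allowed. $\square$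

## 8. Sets $S$ with $S''=\emptyset$

**Theorem 3.** *If $S\subset\{0,1\}^{\mathcal N}$ is compact scattered with $S''=\emptyset$, then $\tilde L(S)$ is Eberlein compact, hence RN. By Theorem 1 there is $S$ with $S''\subset\{0\}$ and $S'''=\emptyset$ for which $\tilde L(S)$ is not RN. So Cantor–Bendixson height $3$ is the smallest height at which failure occurs.*

We shall see that such an $S$ is Eberlein, so the first assertion follows from the fact recalled in Section 2. Here is a derivation from textbook facts. We may assume $S\ne\emptyset$. Let $P(S)$ be the space of Radon probability measures on $S$ with the weak$^*$ topology.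

**Lemma 5.** *For nonempty compact $S\subset\{0,1\}^{\mathcal N}$, $\tilde L(S)$ is a continuous image of a closed subset of $P(S)^{\mathbb N^{<\omega}}$.*

*Proof.* Define $b:P(S)\to[0,1]^{\mathcal N}$ by $b(\mu)_\sigma=\int_Sx_\sigma\,d\mu(x)$. Since $x\mapsto x_\sigma$ is continuous on $S$, $b$ is continuous, and it is affine. Its image is compact and convex and contains $S$ (Dirac measures), so it contains $L(S)$. The finitely supported probability measures are weak$^*$ dense and are mapped into the convex hull of $S$, so $b(P(S))=L(S)$.

Let $Z$ be the set of all $(\mu_s)_s\in P(S)^{\mathbb N^{<\omega}}$ such that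
$$|b(\mu_s)_\sigma-b(\mu_r)_\sigma|\le2^{-|s|}+2^{-|r|}\qquad\text{whenever }r,s<\sigma .$$
It is closed. For $(\mu_s)\in Z$ the sequence $b(\mu_{\sigma|_n})_\sigma$ is Cauchy; let $\Phi((\mu_s))_\sigma$ be its limit. Letting $|r|\to\infty$ in the inequality gives
$$|\Phi((\mu_s))_\sigma-b(\mu_s)_\sigma|\le2^{-|s|}\qquad\text{for }s<\sigma.\tag{7}$$
By (7), with $y=b(\mu_s)\in L(S)$, the values of $\Phi$ lie in $\tilde L(S)$. Also by (7), each coordinate of $\Phi$ is a uniform limit of continuous functions, so $\Phi$ is continuous. It is onto: given $x\in\tilde L(S)$, choose $y_s\in L(S)$ with $d_{\mathcal N_s}(x,y_s)\le2^{-|s|}$ and $\mu_s$ with $b(\mu_s)=y_s$. The triangle inequality gives $(\mu_s)\in Z$, and $\Phi((\mu_s))=x$. $\square$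

*Proof of Theorem 3.* **$P(S)$ embeds in $c_0$.** *This is where $S''=\emptyset$ is used.* The set $S'$ is compact and has no accumulation point, so it is finite, say $S'=\{a_1,\dots,a_r\}$ (with $r=0$ if $S$ is finite). Let $\Gamma=S\setminus S'$, the set of isolated points of $S$. As $S$ is compact and zero-dimensional, for $r\ge1$ it has a partition into clopen sets $U_1,\dots,U_r$ with $a_l\in U_l$. Consider
$$u(\mu)=\bigl((\mu\{\gamma\})_{\gamma\in\Gamma},\ (\mu(U_l))_{l\le r}\bigr).$$
Since $\sum_\gamma\mu\{\gamma\}\le1$, $u(\mu)$ lies in the unit ball of $c_0(\Gamma^*)$, where $\Gamma^*$ is the disjoint union of $\Gamma$ and $\{1,\dots,r\}$. The sets $\{\gamma\}$ and $U_l$ are clopen, so each coordinate of $u$ is weak$^*$ continuous. Also $u$ is injective. The open set $\Gamma$ is discrete, so its compact subsets are finite, and inner regularity gives $\mu(B)=\sum_{\gamma\in B}\mu\{\gamma\}$ for $B\subset\Gamma$. Hence $\mu\{a_l\}=\mu(U_l)-\sum_{\gamma\in\Gamma\cap U_l}\mu\{\gamma\}$ is determined by $u(\mu)$, and therefore so is $\mu$. Thus $P(S)$ is homeomorphic to a pointwise compact subset of the unit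 ball of $c_0(\Gamma^*)$. It is Eberlein by Example 3, and so is its closed subspace $S$ (Dirac measures).

**The countable power and its image.** *This transfers the embedding to $\tilde L(S)$.* Choose $c_s\in(0,1]$ as in Section 2, with only finitely many $c_s\ge\delta$ for each $\delta>0$. The map $(\mu_s)_s\mapsto(c_su(\mu_s))_s$ sends $P(S)^{\mathbb N^{<\omega}}$ injectively and pointwise continuously into the unit ball of $c_0(\mathbb N^{<\omega}\times\Gamma^*)$. So $P(S)^{\mathbb N^{<\omega}}$ is Eberlein, and so is its closed subset $Z$ from Lemma 5. By the Benyamini–Rudin–Wage theorem a continuous image of an Eberlein compactum is Eberlein. Hence $\tilde L(S)$ is Eberlein, and it is RN by the remark after Definition 3.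

**The height.** By the above, no $S$ of height at most $2$ gives a failure. The $S$ of Theorem 1 satisfies $S''\subset\{0\}$ and $S'''=\emptyset$, and $\tilde L(S)$ is not RN. So $S''\ne\emptyset$, and its height is exactly $3$. $\square$

## 9. The weight of $S$

The set $S$ of Theorem 1 has weight at most $\mathfrak c$, as does every subset of $\{0,1\}^{\mathcal N}$, because $|\mathcal N|=\mathfrak c$. By the fact recalled in Section 2, $\tilde L(S)$ is RN when the weight of $S$ is less than $\mathfrak b$. So the weight of our $S$ lies in $[\mathfrak b,\mathfrak c]$. Hence, when $\mathfrak b=\mathfrak c$, the hypothesis "weight $<\mathfrak b$" in that fact cannot be weakened to "weight $\le\mathfrak b$". The argument does not determine the least possible weight of a counterexample in ZFC when $\mathfrak b<\mathfrak c$.
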